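# Weakly conformal solutions of $-\Delta u=\Omega\cdot\nabla u$ in the disc

## 1. Antisymmetric potentials, complex derivatives, the Hopf differential, and line fields

Throughout, $B_1\subset\mathbb R^2$ is the open unit disc, $D$ and $D_r$ denote open discs, and $z=x+iy$. The subscript "loc" means "on every compact subset". Matrices carry the Frobenius norm, and $X^*=\overline X^{\,T}$.

**Definition 1 (the system).** Let $u\in W^{1,2}(B_1,\mathbb R^n)$ and $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$. This means $\Omega=(\Omega^i_j)$ with $\Omega^i_j=-\Omega^j_i$, each $\Omega^i_j$ being an $L^2$ vector field on $B_1$. We say that $u$ solves the system with antisymmetric potential $\Omega$ if, in the sense of distributions,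
$$-\Delta u=\Omega\cdot\nabla u\quad\text{in }B_1,\qquad (\Omega\cdot\nabla u)^i=\sum_j\Omega^i_j\cdot\nabla u^j .\tag{1}$$
The right-hand side is in $L^1$ and satisfies $|\Omega\cdot\nabla u|\le|\Omega||\nabla u|$ by Cauchy–Schwarz.

**Example 1.** Let $h$ be harmonic on a neighborhood of $\overline{B_1}$ and $u=(\cos h,\sin h)$. Then $\Delta u=-|\nabla h|^2u$. Take $\Omega^1_2=-\Omega^2_1=u^1\nabla u^2-u^2\nabla u^1=\nabla h$. Then $(\Omega\cdot\nabla u)^1=\nabla h\cdot\nabla u^2=|\nabla h|^2\cos h$ and $(\Omega\cdot\nabla u)^2=-\nabla h\cdot\nabla u^1=|\nabla h|^2\sin h$, so (1) holds.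

**Example 2 (a solution that is not Lipschitz).** Identify $\mathbb R^2$ with $\mathbb C$ and let $u=z\log(e^2/|z|)$, $r=|z|$. Off $0$ we have $\Delta(z\log r)=2\nabla z\cdot\nabla\log r=2z/r^2$, so $\Delta u=-2z/r^2$. If $\Omega^1_2=-\Omega^2_1=\omega$, then (1) in complex form reads $-\Delta u=\omega\cdot\nabla u^2-i\,\omega\cdot\nabla u^1=-i\,\omega\cdot\nabla u$, that is, $\Delta u=i\,\omega\cdot\nabla u$. Choose
$$\omega=\frac{2}{r\log(e^2/r)}\,e_\theta .$$
Since $e_\theta\cdot\nabla u=\frac1r\partial_\theta u=i\frac zr\log(e^2/r)$, we get $i\,\omega\cdot\nabla u=-2z/r^2=\Delta u$ off $0$. Moreover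
$$\int_{B_1}|\omega|^2=8\pi\int_0^1\frac{dr}{r\log^2(e^2/r)}=8\pi\cdot\frac12<\infty .$$
The equation holds across $0$: integrating by parts outside $D_\rho(0)$ against a test function leaves a boundary term bounded by $C\rho\,(1+\log(1/\rho))\to0$, and $\Delta u\in L^1$. So $u$ solves (1). But $|\nabla u|$ grows like $\log(1/r)$, and $|\Delta u|=2/r\notin L^2$ near $0$. Hence $u\notin W^{1,\infty}_{loc}$ and $u\notin W^{2,2}_{loc}$.

**Definition 2 (complex derivatives and products).** Put $\partial_z=\frac12(\partial_x-i\partial_y)$ and $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$, so that $\Delta=4\partial_z\partial_{\bar z}$. For $X,Y\in\mathbb C^m$ let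
$$X\cdot Y=\sum_jX_jY_j,\qquad \langle X,Y\rangle=\sum_jX_j\overline{Y_j}.$$
Since $\partial_{\bar z}\overline Y=\overline{\partial_zY}$, the product rule for the Hermitian product is $\partial_{\bar z}\langle X,Y\rangle=\langle X_{\bar z},Y\rangle+\langle X,Y_z\rangle$, and likewise $\partial_z\langle X,Y\rangle=\langle X_z,Y\rangle+\langle X,Y_{\bar z}\rangle$. For a map $u$ we write $\psi:=u_z=\frac12(u_x-iu_y)$; if $u$ solves (1), we also write $F:=\Omega\cdot\nabla u=-\Delta u$. Then
$$|\psi|=\tfrac12|\nabla u|,\qquad \psi_{\bar z}=\tfrac14\Delta u=-\tfrac14F,\qquad |F|\le|\Omega||\nabla u|=2|\Omega||\psi|.$$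

**Example 3.** For $u=(\mathrm{Re}\,z^2,\mathrm{Im}\,z^2)$ we get $\psi=(z,-iz)$. So $\psi\cdot\psi=z^2-z^2=0$ while $|\psi|^2=2|z|^2$: the two products measure different things.

**Definition 3 (Hopf differential).** The Hopf differential of $u$ is
$$\phi=|u_x|^2-|u_y|^2-2i\langle u_x,u_y\rangle=4\,\psi\cdot\psi .\tag{2}$$
The second equality is the expansion of $\frac14(u_x-iu_y)\cdot(u_x-iu_y)$. Thus $\phi=0$ says $|u_x|=|u_y|$ and $u_x\perp u_y$. Where $\nabla u\ne0$, $u$ is then infinitesimally conformal.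

**Example 4.** For $u=(x,0)$ we get $\phi=1$. For a map into $\mathbb R^2=\mathbb C$, $\psi\cdot\psi=(u^1_z+iu^2_z)(u^1_z-iu^2_z)=u_z\overline{u_{\bar z}}$ with $u$ read as a complex function on the right. For Example 2 this gives $u_{\bar z}=-\frac12z/\bar z$, $u_z=\log(e^2/r)-\frac12$, so $\phi=-2\frac{\bar z}{z}\big(\log(e^2/r)-\frac12\big)\neq0$. For
$$u=\mathrm{Re}\Big(z-\tfrac{z^3}3,\ i\big(z+\tfrac{z^3}3\big),\ z^2\Big),\qquad \psi=\tfrac12\big(1-z^2,\ i(1+z^2),\ 2z\big),$$
we get $\psi\cdot\psi=\frac14\big((1-z^2)^2-(1+z^2)^2+4z^2\big)=0$ and $|\psi|^2=\frac14(2+2|z|^4+4|z|^2)=\frac12(1+|z|^2)^2$.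

**Definition 4 (line fields and lifts).** Let $\mathcal P$ be the compact manifold of rank-one orthogonal projections of $\mathbb C^n$, inside the Hermitian matrices. A line field on $D$ is a measurable map $\pi:D\to\mathcal P$. A lift of $\pi$ is a map $e:D\to\mathbb C^n$ with $|e|=1$ and $ee^*=\pi$. Any two lifts differ by a factor of modulus one. We say that a lift $e\in W^{1,2}$ has potential $\zeta$ if $\zeta$ is real and
$$\langle e_{\bar z},e\rangle=-\zeta_{\bar z}.\tag{3}$$

**Example 5.** Let $\psi$ be holomorphic and nowhere zero, $\pi=\psi\psi^*/|\psi|^2$. The lift $e=\psi/|\psi|$ has potential $\zeta=\log|\psi|$: from $e=e^{-\zeta}\psi$ and $\psi_{\bar z}=0$ we get $e_{\bar z}=-\zeta_{\bar z}e$, which gives (3). For the second map of Example 4, $\zeta=\log(1+|z|^2)-\frac12\log2$. In Example 3, $\psi$ vanishes at $0$, but the line it spans extends across $0$: the constant $e=\frac1{\sqrt2}(1,-i)$ is a lift, with potential $0$, and $\psi=\sqrt2\,z\,e$.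

## 2. From $W^{2,p}$, $p<2$, to $W^{2,2}\cap W^{1,\infty}$ when $\phi=0$

For general solutions of (1) one cannot expect better than $W^{2,p}_{loc}$ with $p<2$; Example 2 shows that both $W^{2,2}_{loc}$ and $W^{1,\infty}_{loc}$ can fail. That solution is not conformal. The question, posed as a conjecture by Tobias Lamm and Ben Sharp in "Global estimates and energy identities for elliptic systems with antisymmetric potentials", arXiv:1404.7709 (2014), is whether $\phi=0$ restores both. It does.

**Theorem 1.** Let $u\in W^{1,2}(B_1,\mathbb R^n)$ solve (1) in the sense of distributions with $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$, and let $\phi=0$ a.e. Then $u\in W^{2,2}_{loc}(B_1)\cap W^{1,\infty}_{loc}(B_1)$. If moreover $u$ is not constant, every point of $B_1$ is the center of a disc $D_R$ on which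
$$u_z=\mu\,e^{\zeta}\,e,\qquad \mu\not\equiv0\text{ holomorphic},\quad \zeta\in C^0\cap W^{1,2}(D_R;\mathbb R),\quad e\in W^{1,2}(D_R,\mathbb C^n),\ |e|=1 .\tag{4}$$

Sections 3–9 prove Theorem 1. Two complements follow: antisymmetry of $\Omega$ can be dropped when $\phi=0$ (Theorem 2, Section 10), and the conclusion cannot be improved to $C^1$ or to $W^{2,p}_{loc}$ with $p>2$ (Theorem 3, Section 11).

We use three results as black boxes.

* **Fact A** (Sharp–Topping, *Decay estimates for Rivière's equation, with applications to regularity and compactness*, Trans. AMS 365 (2013)). If $u\in W^{1,2}(B_1,\mathbb R^n)$ solves $-\Delta u=\Omega\cdot\nabla u+f$ with $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$ and $f\in L^p$, $p\in(1,2)$, then $u\in W^{2,p}_{loc}$. With $f=0$: $u\in W^{2,p}_{loc}$ for all $p<2$.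
* **Fact B** (Wente's inequality: Wente; Brezis–Coron; Hélein's book, Ch. 3). There is a constant $C_W$ such that for every disc $D_r$ and $a,b\in W^{1,2}(D_r)$ the solution $\zeta\in W^{1,2}_0(D_r)$ of $\Delta\zeta=a_xb_y-a_yb_x$ is continuous on $\overline{D_r}$ and $\|\zeta\|_\infty+\|\nabla\zeta\|_2\le C_W\|\nabla a\|_2\|\nabla b\|_2$.
* **Fact C** (Hardy–Littlewood–Sobolev). For a disc $D$ let $Tf(z)=\frac1\pi\int_D\frac{f(\zeta)}{z-\zeta}\,dA(\zeta)$. Then $\partial_{\bar z}Tf=f$ in $D$ and $\|Tf\|_{L^4(D)}\le C_1\|f\|_{L^{4/3}(D)}$, with $C_1$ independent of $D$.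

Antisymmetry enters the proof of Theorem 1 only through Fact A. Note also that the Lipschitz bound is the whole matter: once $|\nabla u|\in L^\infty_{loc}$, we have $|\Delta u|\le|\Omega||\nabla u|\in L^2_{loc}$, and $L^2$ theory gives $u\in W^{2,2}_{loc}$.

## 3. Differentiating $\psi\cdot\psi=0$, and maps into $\mathbb R$ and $\mathbb R^2$

**Lemma 1.** Under the hypotheses of Theorem 1, $\psi\cdot F=0$ and $\bar\psi\cdot F=0$ a.e. There are $v\in L^2(B_1,\mathbb C^n)$ and $A\in L^2(B_1,\mathbb C^{n\times n})$ with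
$$\psi_{\bar z}=|\psi|\,v=A\psi,\qquad \langle v,\psi\rangle=0\ \text{ a.e.},\qquad |A|\le|v|\le\tfrac12|\Omega| .\tag{5}$$

*Proof.* By Fact A, $\psi\in W^{1,p}_{loc}$ for all $p<2$, hence $\psi\in L^q_{loc}$ for all $q<\infty$ by Sobolev embedding. So $\psi\cdot\psi\in W^{1,1}_{loc}$ with the product rule, and $\psi\cdot\psi=\frac14\phi=0$ gives $0=\partial_{\bar z}(\psi\cdot\psi)=2\psi\cdot\psi_{\bar z}=-\frac12\psi\cdot F$. Since $F$ is real, conjugation gives $\bar\psi\cdot F=0$.

Let $v:=-F/(4|\psi|)$ and $A:=v\psi^*/|\psi|$ where $\psi\ne0$, and $v:=0$, $A:=0$ where $\psi=0$. Since $|F|\le2|\Omega||\psi|$, $F=0$ a.e. on $\{\psi=0\}$ and $|v|\le\frac12|\Omega|$. Then $\psi_{\bar z}=-\frac14F=|\psi|v$, $A\psi=v\,\psi^*\psi/|\psi|=|\psi|v$, and $\langle v,\psi\rangle=v\cdot\bar\psi=0$. On $\{\psi\neq0\}$, $|A|=|v|$. $\blacksquare$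

**The cases $n=1$ and $n=2$.** If $n=1$, then $\phi=4\psi^2=0$ forces $\psi=0$, so $u$ is constant. If $n=2$, then at a.e. point with $\psi\ne0$ the vectors $u_x,u_y$ are orthogonal, of equal nonzero length, so they span $\mathbb R^2$. Lemma 1 says $F\cdot u_x=F\cdot u_y=0$, so $F=0$ there, and $F=0$ a.e. on $\{\psi=0\}$ as well. Thus $u$ is harmonic, hence smooth. From $n=3$ on, $F$ may be nonzero in directions normal to $u_x,u_y$, and there is something to prove.

## 4. Two estimates that fail for an $L^2$ potential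

**The Cauchy operator.** By (5), $\psi$ solves $\psi_{\bar z}=A\psi$ with $A\in L^2$. One would like to bound $\psi$ by inverting $\partial_{\bar z}$, as in $\psi=H+T(A\psi)$ with $H$ holomorphic. Fact C makes this work in $L^4$, but an $L^\infty$ bound does not follow from $A\in L^2$ alone, even for scalar functions. Indeed $f=\log(e^2/|z|)=2-\frac12\log(z\bar z)$ is unbounded, $f_{\bar z}=-\frac1{2\bar z}$, and $f_{\bar z}=af$ with
$$a=-\frac1{2\bar z\log(e^2/|z|)},\qquad \int_{B_1}|a|^2=\frac{\pi}{2}\int_0^1\frac{dr}{r\log^2(e^2/r)}=\frac\pi4 .$$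
(There is no contribution at $0$, since $f\in W^{1,p}$ for $p<2$.) So we must use $\langle v,\psi\rangle=0$.

**The Laplacian of $\log|\psi|$.** The next natural object is $\log|\psi|$. The following identity, for smooth maps, is used both in this attempt and in the final proof.

**Lemma 2.** Let $\Psi$ be smooth, nowhere zero and $\mathbb C^m$-valued on an open set. Put $N=|\Psi|^2$, $G=\Psi_{\bar z}$, $a=\langle G,\Psi\rangle/N$. Let $\perp$ denote Hermitian projection onto $\Psi^\perp$, and put $w=\Psi_z^\perp/|\Psi|$, $\nu=G^\perp/|\Psi|$, $\Pi=\Psi\Psi^*/N$. Then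
$$\Delta\log|\Psi|=2|w|^2-2|\nu|^2+4\,\mathrm{Re}\,\partial_za,\tag{6}$$
$$|\nabla\Pi|^2=4\big(|w|^2+|\nu|^2\big).\tag{7}$$

*Proof of (6).* Put $b=\langle\Psi_z,\Psi\rangle/N$, so $\Psi_z=b\Psi+\Psi_z^\perp$ and $G=a\Psi+G^\perp$. Hence
$$\frac{|\Psi_z|^2}N=|b|^2+|w|^2,\qquad \frac{|G|^2}N=|a|^2+|\nu|^2 .$$
From $\partial_zN=\langle\Psi_z,\Psi\rangle+\langle\Psi,G\rangle$ we get $\partial_z\log N=b+\bar a$, and conjugating, $\partial_{\bar z}\log N=a+\bar b$. Since $\partial_{\bar z}\Psi_z=G_z$,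
$$\partial_{\bar z}b=\frac{\langle G_z,\Psi\rangle+|\Psi_z|^2}{N}-b(a+\bar b)=\frac{\langle G_z,\Psi\rangle}{N}-ab+|w|^2,$$
$$\partial_za=\frac{\langle G_z,\Psi\rangle+|G|^2}{N}-a(b+\bar a)=\frac{\langle G_z,\Psi\rangle}{N}-ab+|\nu|^2 .$$
Subtracting, $\partial_{\bar z}b=a_z-|\nu|^2+|w|^2$. Therefore $\partial_{\bar z}\partial_z\log N=\partial_{\bar z}(b+\bar a)=|w|^2-|\nu|^2+a_z+\overline{a_z}$. Multiply by $2$ and use $\Delta\log|\Psi|=\frac12\Delta\log N=2\partial_{\bar z}\partial_z\log N$.

*Proof of (7).* Differentiating $\Pi^2=\Pi$ gives $(\partial_z\Pi)\Pi+\Pi(\partial_z\Pi)=\partial_z\Pi$. Multiplying by $\Pi$ on both sides, or by $1-\Pi$ on both sides, gives $\Pi(\partial_z\Pi)\Pi=0=(1-\Pi)(\partial_z\Pi)(1-\Pi)$. So $\partial_z\Pi$ is the sum of its two off-diagonal blocks. Now $\partial_z(\Psi\Psi^*)=\Psi_z\Psi^*+\Psi G^*$, and the term from $\partial_z(1/N)$ is a multiple of $\Pi$. Hence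
$$\partial_z\Pi=\frac{\Psi_z^\perp\Psi^*+\Psi(G^\perp)^*}{N}.$$
The two summands are orthogonal for the Frobenius product, because $\mathrm{tr}\big(\Psi_z^\perp\Psi^*G^\perp\Psi^*\big)=0$ by $\Psi^*G^\perp=0$. Their norms are $|w|$ and $|\nu|$. So $|\partial_z\Pi|^2=|w|^2+|\nu|^2$. Since $\Pi$ is Hermitian, $\mathrm{tr}(\Pi_x\Pi_y)$ is real, so the cross term in $|\frac12(\Pi_x-i\Pi_y)|^2$ vanishes and $|\partial_z\Pi|^2=\frac14|\nabla\Pi|^2$. $\blacksquare$

Suppose for the moment that our $\psi$ is smooth and nowhere zero, and apply (6) with $\Psi=\psi$. By (5), $a=0$ and $\nu=v$. So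
$$\Delta\log|\psi|=2|w|^2-2|v|^2\ \ge\ -2|v|^2,\qquad |v|^2\in L^1 .$$
It is tempting to discard $2|w|^2$ and bound the subharmonic function $\log|\psi|+N_v$, where $\Delta N_v=2|v|^2$. This bounds $\log|\psi|$ above by $C-N_v$, and there the attempt stops: the logarithmic potential of an $L^1$ function need not be bounded. Explicitly, $P(r)=2\log\log(e^2/r)$ has $rP'=-2/\log(e^2/r)\to0$ as $r\to0$ and $(rP')'=-\frac2{r\log^2(e^2/r)}$, so
$$\Delta P=-\frac{2}{r^2\log^2(e^2/r)}\in L^1(B_1),\qquad P\to+\infty\ \text{ at }0 .$$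
A lower bound of the Laplacian by an $L^1$ function does not bound a function from above.

## 5. The curvature of the line spanned by $\psi$ is a sum of Jacobians

The discarded term $|w|^2$ is what saves the estimate. Continue to suppose $\psi$ smooth and nowhere zero, let $\pi=\psi\psi^*/|\psi|^2$, and let $e$ be a smooth lift of $\pi$ with potential $\zeta$, as in (3). Write $\psi=fe$, $f=\langle\psi,e\rangle$. Then
$$f_{\bar z}=\langle\psi_{\bar z},e\rangle+\langle\psi,e_z\rangle .$$
The first term is $|\psi|\langle v,e\rangle=0$, since $e$ is a unimodular multiple of $\psi/|\psi|$. The second is $f\,\overline{\langle e_z,e\rangle}$, and $|e|^2=1$ turns (3) into $\langle e_z,e\rangle=\zeta_z$. So $f_{\bar z}=\zeta_{\bar z}f$, the function $\mu=e^{-\zeta}f$ is holomorphic, and $|\psi|=|\mu|e^{\zeta}$.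

So it suffices to find a lift whose potential is bounded. We shall see that $\Delta\zeta$ is a sum of Jacobians of the real and imaginary parts of the components of $e$, so Fact B bounds $\zeta$ once $e$ has finite energy. On a small disc the energy of a well-chosen $e$ is controlled by that of $\pi$. By (7), $|\nabla\pi|^2=4(|w|^2+|v|^2)$, so we need $w\in L^2_{loc}$. And (6), integrated against a cutoff $\chi$, bounds $\int\chi|w|^2$ by $\int|v|^2$ and the $L^1$ norm of $\log|\psi|$.

Two things separate this from a proof: $\psi$ is only in $W^{1,p}$ with $p<2$, and it may vanish. We treat the first by approximating $\psi$ by smooth solutions of $\partial_{\bar z}\psi_k=A_k\psi_k$, and the second by adding a constant component $\sqrt\varepsilon$. The approximation destroys the orthogonality $a=0$, but only in the limit is it needed. The four remaining tasks are: an integral inequality for $w$ (Section 6), $\log|\psi|\in L^1_{loc}$ and then $\pi\in W^{1,2}_{loc}$ (Section 7), the lift (Section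 8), and the holomorphic factor (Section 9).

## 6. Smooth approximations and the integral inequality

**Step 1: smooth solutions near $\psi$.** This step produces maps to which Lemma 2 applies. Let $D$ be a disc with $\overline D\subset B_1$ and $C_1\|A\|_{L^2(D)}\le\frac14$; since $A\in L^2$, every point of $B_1$ is the center of such a disc. Because $\overline D$ is a compact subset of $B_1$, we have $\psi\in L^4(D)$. So $A\psi\in L^{4/3}(D)$ and, by Fact C, $H:=\psi-T(A\psi)\in L^4(D)$ satisfies $H_{\bar z}=0$. By Weyl's lemma $H$ is holomorphic in $D$.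

Choose $A_k\in C_c^\infty(D,\mathbb C^{n\times n})$ with $A_k\to A$ in $L^2(D)$ and $C_1\|A_k\|_2\le\frac12$. For $\xi\in L^4(D)$,
$$\|T(A_k\xi)\|_4\le C_1\|A_k\xi\|_{4/3}\le C_1\|A_k\|_2\|\xi\|_4\le\tfrac12\|\xi\|_4 .$$
So $\xi\mapsto H+T(A_k\xi)$ is a contraction of $L^4(D)$. Let $\psi_k$ be its fixed point. Subtracting $\psi=H+T(A\psi)$,
$$\psi_k-\psi=T\big(A_k(\psi_k-\psi)\big)+T\big((A_k-A)\psi\big),$$
$$\|\psi_k-\psi\|_4\le\tfrac12\|\psi_k-\psi\|_4+C_1\|A_k-A\|_2\|\psi\|_4 .$$
Hence $\psi_k\to\psi$ in $L^4(D)$.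

The $\psi_k$ are smooth. If $h\in W^{m,4}$ has compact support in $D$, then $Th$ is the convolution of $h$ (extended by $0$) with $\frac1{\pi z}$; it commutes with derivatives, and $Th\in W^{m+1,4}_{loc}$ by the Calderón–Zygmund theorem. Now $A_k\psi_k\in L^4$ has compact support, so $\psi_k=H+T(A_k\psi_k)\in W^{1,4}_{loc}(D)$. Then $A_k\psi_k\in W^{1,4}$ with compact support, and inductively $\psi_k\in W^{m,4}_{loc}(D)$ for all $m$. So $\psi_k\in C^\infty(D)$ and $\partial_{\bar z}\psi_k=A_k\psi_k$.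

Pass to a subsequence with $\psi_k\to\psi$ and $A_k\to A$ a.e. in $D$, and $|A_k|\le V$ for one $V\in L^2(D)$ (an $L^2$-convergent sequence has a subsequence converging a.e. and dominated by an $L^2$ function).

**Step 2: the integral inequality.** This step passes (6) to the limit. For $\varepsilon\in(0,1]$ let $\Psi_k=(\psi_k,\sqrt\varepsilon)\in\mathbb C^{n+1}$, which is smooth and nowhere zero, with $G_k=\partial_{\bar z}\Psi_k=(A_k\psi_k,0)$ and $a_k,w_k,\nu_k$ as in Lemma 2. Let $\rho_\varepsilon=\frac12\log(|\psi|^2+\varepsilon)$. For $0\le\chi\in C_c^\infty(D)$, integrating (6) against $\chi$ gives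
$$2\int\chi|w_k|^2=\int\log|\Psi_k|\,\Delta\chi+2\int\chi|\nu_k|^2+4\,\mathrm{Re}\int\chi_z\,a_k .$$
Let $k\to\infty$ on the right-hand side.

* The function $s\mapsto\frac12\log(s^2+\varepsilon)$ has derivative $\frac{s}{s^2+\varepsilon}\le\frac1{2\sqrt\varepsilon}$ for $s\ge0$, so $\log|\Psi_k|\to\rho_\varepsilon$ in $L^1(D)$.
* $|a_k|,|\nu_k|\le|G_k|/|\Psi_k|\le|A_k||\psi_k|/|\Psi_k|\le V$.
* $a_k=\frac{\langle A_k\psi_k,\psi_k\rangle}{|\psi_k|^2+\varepsilon}\to\frac{\langle A\psi,\psi\rangle}{|\psi|^2+\varepsilon}=\frac{|\psi|\langle v,\psi\rangle}{|\psi|^2+\varepsilon}=0$ a.e. This is where the orthogonality in (5) is used.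
* $|\nu_k|^2=\frac{|G_k|^2}{|\Psi_k|^2}-|a_k|^2\to\frac{|\psi|^2|v|^2}{|\psi|^2+\varepsilon}\le|v|^2$ a.e.

By dominated convergence (with majorants $|\chi_z|V$ and $\chi V^2$) the limit exists and
$$0\le\lim_k2\int\chi|w_k|^2\le\int\rho_\varepsilon\,\Delta\chi+2\int\chi|v|^2 .\tag{8}$$

## 7. Integrability of $\log|\psi|$ and the energy of the line field

**Step 3: either $u$ is constant, or $\psi\ne0$ a.e. and $\log|\psi|\in L^1_{loc}(B_1)$.** This step rules out that the bound in (8) blows up as $\varepsilon\to0$. By (8), $\Delta\rho_\varepsilon+2|v|^2\ge0$ in $\mathcal D'(D)$. Let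
$$N_v(z)=\frac1\pi\int_D\log|z-\zeta|\,|v(\zeta)|^2\,dA(\zeta)\in L^1(D),\qquad \Delta N_v=2|v|^2\ \text{ in }D .$$
Then $\rho_\varepsilon+N_v\in L^1_{loc}(D)$ has nonnegative distributional Laplacian, so it equals a.e. a subharmonic function $s_\varepsilon$, and $s_\varepsilon(z)$ is the limit as $\delta\to0$ of the means of $\rho_\varepsilon+N_v$ over $B_\delta(z)$. Since $\rho_\varepsilon$ decreases as $\varepsilon\downarrow0$, so do these means, and so does $s_\varepsilon$, at every point. The limit of the decreasing sequence $s_{1/m}$ of subharmonic functions on the connected set $D$ is either subharmonic, hence in $L^1_{loc}(D)$, or $\equiv-\infty$. This limit equals $\log|\psi|+N_v$ a.e., and $N_v$ is in $L^1(D)$, so finite a.e. So either $\log|\psi|\in L^1_{loc}(D)$, or $\psi=0$ a.e. on $D$.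

Consider the set of points of $B_1$ that have a neighborhood on which $\log|\psi|$ is integrable, and the set of those that have a neighborhood on which $\psi=0$ a.e. Both are open, they are disjoint, and they cover the connected set $B_1$. So one of them is all of $B_1$. In the second case $\nabla u=0$ a.e., $u$ is constant, and there is nothing to prove. From now on $\log|\psi|\in L^1_{loc}(B_1)$; in particular $\psi\ne0$ a.e. Since $\log|\psi|\le\rho_\varepsilon\le\rho_1$ and $\rho_1\in L^1_{loc}(B_1)$, the functions $\rho_\varepsilon$, $\varepsilon\in(0,1]$, are bounded in $L^1(K)$ for every compact $K\subset B_1$, uniformly in $\varepsilon$.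

**Step 4: $\pi:=\psi\psi^*/|\psi|^2\in W^{1,2}_{loc}(B_1)$.** This is the energy bound announced in Section 5. The claim is local, so work in a disc $D$ as in Step 1. The sequences $A_k,\psi_k$ and the function $V$ do not depend on $\varepsilon$. By (8) and Step 3,
$$\limsup_k\int\chi|w_k|^2\le\tfrac12\|\Delta\chi\|_\infty\sup_{0<\varepsilon\le1}\|\rho_\varepsilon\|_{L^1(\mathrm{supp}\,\chi)}+\int\chi|v|^2=:C_\chi,$$
with $C_\chi$ independent of $\varepsilon$. By (7) and $|\nu_k|\le V$, the projections $\Pi_{k,\varepsilon}=\Psi_k\Psi_k^*/|\Psi_k|^2$ satisfy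
$$\limsup_k\int\chi|\nabla\Pi_{k,\varepsilon}|^2\le4C_\chi+4\int\chi V^2,$$
again independent of $\varepsilon$. They have norm $1$. As $k\to\infty$ they converge a.e. to $\Pi_\varepsilon=\Psi\Psi^*/(|\psi|^2+\varepsilon)$ with $\Psi=(\psi,\sqrt\varepsilon)$. As $\varepsilon\to0$, the blocks of $\Pi_\varepsilon$, namely $\frac{\psi\psi^*}{|\psi|^2+\varepsilon}$, $\frac{\sqrt\varepsilon\,\psi}{|\psi|^2+\varepsilon}$, its adjoint, and $\frac{\varepsilon}{|\psi|^2+\varepsilon}$, converge a.e. to those of $\mathrm{diag}(\pi,0)$, because $\psi\neq0$ a.e. Taking $\chi=1$ on a given compact subset of $D$ and using weak lower semicontinuity of the Dirichlet integral twice, first for $k\to\infty$ and then for $\varepsilon\to0$, we get $\pi\in W^{1,2}_{loc}(D)$.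

## 8. A lift of $\pi$ with continuous potential

Fix $z_0\in B_1$. Choose $R>0$ with $\overline{D_R(z_0)}\subset B_1$ and
$$\tfrac12\int_{D_R}|\nabla\pi|^2<\eta:=\frac1{16C_W^2}.$$
All discs $D_r$ below are centered at $z_0$.

**Step 5: smooth approximation inside $\mathcal P$.** Lifts are easy for smooth $\pi$, so we approximate. Let $\pi_\delta$ be mollifications of $\pi$. Since $\pi(y)\in\mathcal P$ for a.e. $y$, for $x$ near $\overline{D_R}$ and small $\delta$,
$$\mathrm{dist}(\pi_\delta(x),\mathcal P)^2\le\frac1{|B_\delta|}\int_{B_\delta(x)}|\pi_\delta(x)-\pi(y)|^2dy\le C\int_{B_\delta(x)}|\nabla\pi|^2 .$$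
The last inequality is Poincaré's inequality on $B_\delta(x)$; replacing the mean over $B_\delta(x)$ by the weighted mean $\pi_\delta(x)$ costs only a constant, as the mollifier is bounded by $C/|B_\delta|$. The right-hand side tends to $0$ uniformly in $x$ by absolute continuity of the integral.

Let $P$ be the nearest-point projection onto $\mathcal P$, smooth in a neighborhood of $\mathcal P$, and extended smoothly to all Hermitian matrices. Choose $\delta_j\to0$ with $\pi_{\delta_j}\to\pi$ a.e. and let $\pi_j=P(\pi_{\delta_j})$. For large $j$, $\pi_j$ is smooth with values in $\mathcal P$ on a disc containing $\overline{D_R}$. Since $DP(\pi_{\delta_j})\to DP(\pi)$ boundedly a.e. and $\nabla\pi_{\delta_j}\to\nabla\pi$ in $L^2$, we have $\nabla\pi_j\to DP(\pi)\nabla\pi=\nabla(P\circ\pi)=\nabla\pi$ in $L^2(D_R)$. So $\pi_j\to\pi$ in $W^{1,2}(D_R)$ and a.e., and $\frac12\int_{D_R}|\nabla\pi_j|^2\le\eta$ for large $j$.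

**Step 6: a lift with potential, for smooth $\pi_j$.** We drop the index $j$ and look for bounds that do not depend on $j$.

*A first lift.* On the slightly larger disc there is a smooth lift $e_0$. Indeed, fix a unit vector $e_\ast$ in the image of $\pi(z_0)$, and for each $x$ solve the linear equation $\dot e=\dot\pi e$, $e(0)=e_\ast$, where $\pi=\pi(z_0+tx)$ and dots are $t$-derivatives. Set $e_0(z_0+x)=e(1)$, which is smooth in $x$ by smooth dependence on parameters. As in Lemma 2, $\pi\dot\pi\pi=0$. The vector $q=(1-\pi)e$ satisfies $\dot q=-\dot\pi e+(1-\pi)\dot\pi e=-\pi\dot\pi e=-\pi\dot\pi q$ and $q(0)=0$, so $q=0$ and $\pi e=e$. Then $\frac{d}{dt}|e|^2=2\,\mathrm{Re}\langle\dot\pi e,e\rangle=2\,\mathrm{Re}\langle\pi\dot\pi\pi e,e\rangle=0$, so $|e|=1$.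

*Change of phase.* Since $|e_0|=1$, $\langle de_0,e_0\rangle=i\alpha_0$ with $\alpha_0$ a real $1$-form. Write $\mathrm{curl}\,\alpha=\partial_x\alpha_2-\partial_y\alpha_1$ and let $\kappa=\mathrm{curl}\,\alpha_0$, smooth on $\overline{D_R}$. For $0<r\le R$ let $\zeta_r$ solve $\Delta\zeta_r=\kappa$ in $D_r$, $\zeta_r=0$ on $\partial D_r$, and set $\alpha=(-\partial_y\zeta_r,\partial_x\zeta_r)$. Then $\mathrm{curl}\,\alpha=\Delta\zeta_r=\kappa$, so $\alpha-\alpha_0$ is closed and equals $d\theta$ on $D_r$. Put $e=e^{i\theta}e_0$. Then $ee^*=\pi$ and $\langle de,e\rangle=i\,d\theta+i\alpha_0=i\alpha$, whence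
$$\langle e_{\bar z},e\rangle=\tfrac12(i\alpha_1-\alpha_2)=\tfrac12(-i\partial_y\zeta_r-\partial_x\zeta_r)=-\partial_{\bar z}\zeta_r .$$
So $e$ has potential $\zeta_r$ in the sense of (3).

*The Jacobian structure.* We have $i\,\mathrm{curl}\,\alpha=\partial_x\langle e_y,e\rangle-\partial_y\langle e_x,e\rangle=\langle e_y,e_x\rangle-\langle e_x,e_y\rangle=-2i\,\mathrm{Im}\langle e_x,e_y\rangle$. Writing the components as $e^l=p_l+iq_l$, $\mathrm{Im}\langle e_x,e_y\rangle=\sum_l(\partial_xq_l\,\partial_yp_l-\partial_xp_l\,\partial_yq_l)$, so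
$$\Delta\zeta_r=2\sum_l\big(\partial_xp_l\,\partial_yq_l-\partial_yp_l\,\partial_xq_l\big).\tag{9}$$

*The energy of $e$.* For $\partial\in\{\partial_x,\partial_y\}$, write $\partial e=(\partial e)^\perp+\langle\partial e,e\rangle e$ with $\perp$ now the projection onto $e^\perp$. In $\partial\pi=(\partial e)e^*+e(\partial e)^*$ the contributions of $\langle\partial e,e\rangle$, which is imaginary, cancel. So $\partial\pi=(\partial e)^\perp e^*+e((\partial e)^\perp)^*$, a sum of two orthogonal matrices of norm $|(\partial e)^\perp|$, and $|\partial\pi|^2=2|(\partial e)^\perp|^2$. Therefore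
$$|\nabla e|^2=\tfrac12|\nabla\pi|^2+|\alpha|^2=\tfrac12|\nabla\pi|^2+|\nabla\zeta_r|^2 .$$

*Wente's inequality.* Let $E(r)=\|\nabla\zeta_r\|_{L^2(D_r)}$. Apply Fact B to each term of (9), and use $2\|\nabla p_l\|_2\|\nabla q_l\|_2\le\|\nabla p_l\|_2^2+\|\nabla q_l\|_2^2$:
$$\|\zeta_r\|_\infty+E(r)\le C_W\|\nabla e\|_{L^2(D_r)}^2\le C_W\big(\eta+E(r)^2\big).\tag{10}$$
This is useful only if $E(r)$ is known not to be large, which we show by continuity in $r$. The value $E=\frac1{2C_W}$ violates $E\le C_W(\eta+E^2)$, since $C_W\eta+\frac1{4C_W}=\frac5{16C_W}<\frac1{2C_W}$. The function $\tilde\zeta_r(x)=\zeta_r(z_0+rx)$ solves $\Delta\tilde\zeta_r=r^2\kappa(z_0+r\,\cdot)$ in the unit disc with zero boundary values, and $E(r)=\|\nabla\tilde\zeta_r\|_2$ there. The right-hand side depends continuously on $r\in(0,R]$ in $L^2$ and tends to $0$ as $r\to0$, and $\tilde\zeta_r\in W^{1,2}_0$ depends continuously on it. So $E$ is continuous, $E(r)\to0$ as $r\to0$, and $E$ never takes the value $\frac1{2C_W}$.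 Hence $E(R)<\frac1{2C_W}$. With $r=R$, the quantities $\|\nabla e\|_2$, $\|\nabla\zeta_R\|_2$ and $\|\zeta_R\|_\infty$ on $D_R$ are bounded by constants depending only on $C_W$.

**Step 7: passing to the limit.** Apply Step 6 to each $\pi_j$ with $r=R$, giving $e_j$ and $\zeta_j$. After passing to a subsequence, $e_j\rightharpoonup e$ and $\zeta_j\rightharpoonup\zeta$ weakly in $W^{1,2}(D_R)$ and a.e. Then $|e|=1$, $ee^*=\pi$, and $\zeta\in W^{1,2}_0\cap L^\infty$ is real.

Equation (3) passes to the limit, since $(e_j)_{\bar z}$ converges weakly in $L^2$ and $e_j$ converges boundedly a.e. Equation (9) passes to the limit in the sense of distributions: $p_xq_y-p_yq_x=\partial_x(pq_y)-\partial_y(pq_x)$, and the components $p$ converge strongly in $L^2$ while $\nabla q$ converges weakly. So $\zeta\in W^{1,2}_0(D_R)$ solves (9) with the components of the limit $e\in W^{1,2}$. By Fact B the solution of this problem is continuous, and by uniqueness in $W^{1,2}_0$ it is $\zeta$. Altogether,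
$$ee^*=\pi,\quad|e|=1,\quad e\in W^{1,2}(D_R),\quad\langle e_{\bar z},e\rangle=-\zeta_{\bar z},\quad\zeta\in C^0(\overline{D_R})\cap W^{1,2}_0(D_R)\text{ real}.\tag{11}$$

## 9. The holomorphic factor and the end of the proof of Theorem 1

**Step 8: $\psi=\mu e^\zeta e$.** This repeats the computation of Section 5 with the available regularity. Since $\pi\psi=\psi$, we have $\psi=fe$ with $f=\langle\psi,e\rangle$. On $D_R$, $\psi\in W^{1,3/2}\cap L^6$ by Fact A, and $e\in W^{1,2}\cap L^\infty$. As $\nabla\psi\,\bar e\in L^{3/2}$ and $|\psi||\nabla e|\in L^{3/2}$ (from $L^6\cdot L^2$), the product rule holds, $f\in W^{1,3/2}\cap L^6$, and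
$$f_{\bar z}=\langle\psi_{\bar z},e\rangle+\langle\psi,e_z\rangle .$$
The first term is $|\psi|\langle v,e\rangle=0$, because $\langle v,\psi\rangle=0$ and, a.e., $e$ is a unimodular multiple of $\psi/|\psi|$. The second term equals $f\,\overline{\langle e_z,e\rangle}$. Applying $\partial_z$ to $|e|^2=1$ gives $\langle e_z,e\rangle=-\overline{\langle e_{\bar z},e\rangle}=\overline{\zeta_{\bar z}}=\zeta_z$, because $\zeta$ is real, and $\overline{\zeta_z}=\zeta_{\bar z}$. Thus
$$f_{\bar z}=\zeta_{\bar z}f .\tag{12}$$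
Since $e^{-\zeta}\in W^{1,2}\cap L^\infty$ and $f\in W^{1,3/2}\cap L^6$, the product rule applies to $\mu:=e^{-\zeta}f$ and gives $\mu_{\bar z}=-\zeta_{\bar z}e^{-\zeta}f+e^{-\zeta}f_{\bar z}=0$. By Weyl's lemma $\mu$ is holomorphic in $D_R$. So $\psi=\mu e^\zeta e$, which is (4), and $\mu\not\equiv0$ because $\psi\ne0$ a.e.

**Step 9: regularity.** From (4), $|\nabla u|=2|\psi|=2|\mu|e^\zeta\in L^\infty_{loc}(D_R)$. As $z_0$ was arbitrary, $u\in W^{1,\infty}_{loc}(B_1)$. Then $|\Delta u|\le|\Omega||\nabla u|\in L^2_{loc}(B_1)$, and $L^2$ theory gives $u\in W^{2,2}_{loc}(B_1)$. This proves Theorem 1. $\blacksquare$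

## 10. Dropping antisymmetry when $\phi=0$

**Theorem 2.** Let $u\in W^{1,2}(B_1,\mathbb R^n)$ with $\phi=0$ a.e. The following are equivalent.

* (a) $-\Delta u=\Omega\cdot\nabla u$ for some $\Omega\in L^2_{loc}(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$.
* (b) $-\Delta u=\Omega\cdot\nabla u$ for some $\Omega\in L^2_{loc}(B_1,\mathfrak{gl}(n)\otimes\bigwedge^1\mathbb R^2)$.
* (c) $u\in W^{2,2}_{loc}\cap W^{1,\infty}_{loc}$, $\Delta u=0$ a.e. on $\{\nabla u=0\}$, and $\mathbf 1_{\{\nabla u\ne0\}}|\Delta u|/|\nabla u|\in L^2_{loc}$.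

If they hold and $u$ is not constant, then (4) holds (on a disc around every point), $|\nabla u|$ has a continuous representative with isolated zeros, and at every $z_0\in B_1$ we have $|\nabla u|=c|z-z_0|^k(1+o(1))$ with $c>0$ and an integer $k\ge0$.

The only implication that needs a new tool is (b)⇒(a). There Fact A is not available, so $\psi\cdot\psi=0$ must be differentiated with much less regularity.

**Lemma 3.** If $\psi\in L^2_{loc}(B_1,\mathbb C^n)$, $\psi_{\bar z}\in L^1_{loc}$ and $\psi\cdot\psi=0$ a.e., then $\psi\cdot\psi_{\bar z}=0$ a.e.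

*Proof.* The plan is to show that $\psi$ has a first-order Taylor expansion along a set of almost full measure, and to differentiate there.

*Localization.* Let $r<1$ and $\chi\in C_c^\infty(B_1)$ with $\chi=1$ on $B_r$, the disc of radius $r$ about $0$. The function $f:=\chi\psi$ has compact support, so $f=\frac1{\pi z}*g$ with $g=\chi\psi_{\bar z}+\chi_{\bar z}\psi\in L^1$, compactly supported.

*Claim.* For every $\delta>0$ there is a measurable $E\subset B_r$ with $|B_r\setminus E|<\delta$ such that, for a representative of $f$ and a.e. $z_0\in E$, there is $\beta=\beta(z_0)\in\mathbb C^n$ with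
$$f(z)=f(z_0)+\beta\,(z-z_0)+g(z_0)\,\overline{(z-z_0)}+o(|z-z_0|),\qquad z\to z_0,\ z\in E.\tag{13}$$

*Decomposition.* Take the Calderón–Zygmund decomposition of $g$ at a height $t>0$: disjoint squares $Q_i$ (center $c_i$, side $l_i$) with $\sum|Q_i|\le\|g\|_1/t$, and $g=g_0+\sum b_i$, where $g_0$ is bounded with compact support, $g_0=g$ a.e. off $\bigcup Q_i$, $\mathrm{supp}\,b_i\subset\overline{Q_i}$, $\int b_i=0$, and $\sum\|b_i\|_1\le2\|g\|_1$. Choose $t$ with $16\|g\|_1/t<\delta/2$.

*The good part.* The function $f_0=\frac1{\pi z}*g_0$ is in $W^{1,q}_{loc}$ for all $q<\infty$. Since $W^{1,q}$ functions with $q>2$ are differentiable a.e. in the plane, $f_0$ is differentiable a.e., with $\partial_{\bar z}f_0=g_0$.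

*The bad parts: quotients.* Let $Q_i^*$ be concentric with $Q_i$ with side $4l_i$ and $F_0=B_r\setminus\bigcup Q_i^*$, so $|B_r\setminus F_0|\le16\sum|Q_i|\le16\|g\|_1/t<\delta/2$. For $z\in F_0$ and $\zeta\in Q_i$ we have $|z-c_i|\ge2l_i$ and $|\zeta-c_i|\le l_i/\sqrt2$, so $|z-\zeta|\ge\frac12|z-c_i|$. Let $f_i=\frac1{\pi z}*b_i$, holomorphic off $\overline{Q_i}$. For $z\ne z'$ in $F_0$ put $k(\zeta)=[(z-\zeta)(z'-\zeta)]^{-1}$. Since $\frac1{z-\zeta}-\frac1{z'-\zeta}=-(z-z')k(\zeta)$ and $\int b_i=0$,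
$$\Big|\frac{f_i(z)-f_i(z')}{z-z'}\Big|=\frac1\pi\Big|\int b_i(\zeta)\big(k(\zeta)-k(c_i)\big)dA\Big|\le C\big(m_i(z)+m_i(z')\big),\qquad m_i(z)=\frac{l_i\|b_i\|_1}{|z-c_i|^3}.$$
The inequality follows because, with $a=|z-c_i|^{-1}$ and $b=|z'-c_i|^{-1}$, on $Q_i$ we have $|k'|\le(2a)(2b)(2a+2b)=8(a^2b+ab^2)\le8(a^3+b^3)$, and $|\zeta-c_i|\le l_i/\sqrt2$.

*The bad parts: uniform summability.* Since
$$\int_{|z-c_i|\ge2l_i}\frac{l_i}{|z-c_i|^3}dA=2\pi l_i\int_{2l_i}^\infty\frac{ds}{s^2}=\pi,$$
we have $\int_{F_0}\sum m_i\le\pi\sum\|b_i\|_1<\infty$. By Egorov's theorem there is $E\subset F_0$ with $|F_0\setminus E|<\delta/2$ on which $\sum m_i$ converges uniformly. So $|B_r\setminus E|<\delta$.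

*The bad parts: convergence.* On $E$, using $\int b_i=0$ again, $|f_i(z)|\le Cl_i\|b_i\|_1|z-c_i|^{-2}\le C'm_i(z)$, since $|z-c_i|$ is bounded. So $\sum f_i$ converges on $E$. It also converges in $L^1_{loc}$ to $\frac1{\pi z}*\sum b_i$, because $\sum b_i$ converges in $L^1$ with supports in a fixed bounded set. So $f=f_0+\sum f_i$ a.e. on $E$, and we use this representative.

*The bad parts: differentiability.* Let $z_0\in E$ be an accumulation point of $E$. As $z\to z_0$ in $E$, each quotient $\frac{f_i(z)-f_i(z_0)}{z-z_0}$ tends to $f_i'(z_0)$, so $|f_i'(z_0)|\le2Cm_i(z_0)$ and $\sum f_i'(z_0)$ converges. The tails of the sums of quotients are uniformly small on $E$ by the choice of $E$. So $\sum f_i$ has the complex derivative $\sum f_i'(z_0)$ relative to $E$ at $z_0$. Since $g_0=g$ a.e. on $E$, adding the expansion of $f_0$ gives (13). The claim is proved.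

*Differentiating $\psi\cdot\psi=0$.* Remove a null set from $E$ so that $f=\psi$ and $\psi\cdot\psi=0$ everywhere on $E$. At a.e. $z_0\in E$ the following hold: $z_0$ is a density point of $E$, (13) holds, and $g(z_0)=\psi_{\bar z}(z_0)$. With $h=z-z_0$, $z\in E$,
$$0=(\psi\cdot\psi)(z)-(\psi\cdot\psi)(z_0)=2\psi(z_0)\cdot\big(\beta h+g(z_0)\bar h\big)+o(|h|).$$
At a density point every direction is a limit of directions $h/|h|$ with $z_0+h\in E$, $h\to0$. So the real-linear map $h\mapsto(\psi(z_0)\cdot\beta)h+(\psi(z_0)\cdot g(z_0))\bar h$ vanishes. Taking $h=1$ and $h=i$ shows that both coefficients vanish, and $\psi(z_0)\cdot\psi_{\bar z}(z_0)=0$. Let $\delta\to0$ and $r\to1$. $\blacksquare$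

*Proof of Theorem 2.* (a)⇒(b) is trivial.

(a)⇒(c): for $r<1$ apply Theorem 1 on $B_r$, that is, to $u(r\,\cdot)$ with potential $r\,\Omega(r\,\cdot)\in L^2(B_1)$. The remaining assertions of (c) follow from $|\Delta u|\le|\Omega||\nabla u|$. If $u$ is not constant on $B_1$, then it is not constant on $B_r$ for $r$ close to $1$. So (4) holds on a disc around every $z_0\in B_1$. There $|\nabla u|=2|\mu|e^\zeta$, which is continuous with isolated zeros. Writing $\mu=(z-z_0)^k\tilde\mu$ with $\tilde\mu(z_0)\ne0$ and using the continuity of $\zeta$, we get the expansion with $c=2|\tilde\mu(z_0)|e^{\zeta(z_0)}$.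

(c)⇒(b): put $\Omega^i_j=-(\Delta u)^i\nabla u^j/|\nabla u|^2$ on $\{\nabla u\ne0\}$ and $0$ elsewhere. Then $|\Omega|=|\Delta u|/|\nabla u|$ on $\{\nabla u\neq0\}$, so $\Omega\in L^2_{loc}$, and $(\Omega\cdot\nabla u)^i=-(\Delta u)^i$; on $\{\nabla u=0\}$ both sides vanish a.e.

(b)⇒(a): let $F=-\Delta u\in L^1_{loc}$, so $|F|\le|\Omega||\nabla u|$ and $\psi_{\bar z}=-\frac14F$. By Lemma 3, $\psi\cdot F=0$ a.e.; since $F$ is real, this means $\sum_jF^j\nabla u^j=0$ a.e. Set
$$\tilde\Omega^i_j=\frac{F^i\nabla u^j-F^j\nabla u^i}{|\nabla u|^2}\ \text{ on }\{\nabla u\ne0\},\qquad0\text{ elsewhere}.$$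
This is antisymmetric. Expanding the square, $|\tilde\Omega|^2=|\nabla u|^{-4}\big(2|F|^2|\nabla u|^2-2|\sum_jF^j\nabla u^j|^2\big)$, so $|\tilde\Omega|\le\sqrt2|F|/|\nabla u|\le\sqrt2|\Omega|$ and $\tilde\Omega\in L^2_{loc}$. Finally, on $\{\nabla u\neq0\}$,
$$(\tilde\Omega\cdot\nabla u)^i=F^i-|\nabla u|^{-2}\,\nabla u^i\cdot\sum_jF^j\nabla u^j=F^i,$$
and $F=0$ a.e. on $\{\nabla u=0\}$. So (a) holds with $\tilde\Omega$. $\blacksquare$

## 11. A conformally parametrized graph that is not $C^1$

**Theorem 3.** For every $n\ge3$ there are $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$ and a solution $u\in W^{1,2}(B_1,\mathbb R^n)$ of (1) with $\phi=0$ a.e. such that $u$ is not $C^1$ near $0$. In particular $u\notin W^{2,p}_{loc}(B_1)$ for every $p>2$.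

*Proof.* Take $n=3$; for $n>3$ add zero components. The plan is to take a graph whose tangent plane oscillates at one point, with second derivatives just in $L^2$, and to parametrize it conformally.

**Step 1: the graph.** Let $L(r)=\log\log(e^2/r)$ and $v=\frac14x\sin L(r)$ on $B_1$, with $v(0)=0$. With $\ell=\log(e^2/r)\ge2$ we have $L'=-\frac1{r\ell}$ and $L''=\frac{\ell-1}{r^2\ell^2}$, so $|\nabla L|=\frac1{r\ell}$ and $|D^2L|\le\frac{C}{r^2\ell}$. Hence
$$|\nabla v|\le\tfrac14+\tfrac14\,r\,\frac1{r\ell}\le\tfrac38,\qquad |D^2v|\le C\big(|\nabla L|+r|D^2L|+r|\nabla L|^2\big)\le\frac{C}{r\log(e^2/r)}\in L^2(B_1).$$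
On the $y$-axis $\nabla v=(\frac14\sin L,0)$, and $L\to\infty$ as $r\to0$, so $\nabla v$ has no limit at $0$. Let $X(x,y)=(x,y,v)$, with induced metric $g=I+\nabla v\otimes\nabla v$. It is uniformly elliptic and smooth off $0$.

**Step 2: conformal parametrization.** By the measurable Riemann mapping theorem there is an orientation-preserving quasiconformal homeomorphism $\Phi:B_1\to B_1$ with $\Phi(0)=0$, conformal from $g$ to the Euclidean metric. It is a smooth diffeomorphism off $0$, where $g$ is smooth. Let $u=X\circ\Phi^{-1}$. It is continuous and injective, a smooth conformal immersion off $0$, and $\frac12\int_{B_1\setminus\{0\}}|\nabla u|^2$ is the area of the graph, which is finite. Being continuous, and smooth off $0$ with gradient in $L^2$, $u$ is absolutely continuous on every line segment in $B_1$ missing $0$, so $u\in W^{1,2}(B_1)$; and $\phi=0$ a.e.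

**Step 3: the system.** Off $0$ let $\lambda^2=|u_x|^2=|u_y|^2$. Then $\Delta u\cdot u_x=\frac12\partial_x\lambda^2+\partial_y(u_y\cdot u_x)-u_y\cdot u_{xy}=\frac12\partial_x\lambda^2-\frac12\partial_x\lambda^2=0$, and likewise $\Delta u\cdot u_y=0$. So $\Delta u$ is normal, and its normal part is $\lambda^2\,\mathrm{tr}\,\mathrm{II}$. With $\vec H=\frac12\mathrm{tr}\,\mathrm{II}$ this says $\Delta u=|\nabla u|^2\vec H$. In the graph coordinates the second fundamental form is $v_{ij}/\sqrt{1+|\nabla v|^2}$, and $g^{-1}\le I$, so $|\vec H|\le C|D^2v|$. Hence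
$$\int|\vec H|^2|\nabla u|^2=2\int|\vec H|^2\,d\mathrm{Area}\le C\int_{B_1}|D^2v|^2<\infty .$$
Put $\Omega^i_j=-(H^i\nabla u^j-H^j\nabla u^i)$. It is antisymmetric and in $L^2$, and since $\sum_jH^j\nabla u^j=0$, $\Omega\cdot\nabla u=-|\nabla u|^2\vec H=-\Delta u$ off $0$. Also $|\nabla u|^2\vec H\in L^1$, as a product of two $L^2$ functions.

The equation holds across $0$. Let $\eta_k(z)$ be $\log\frac1{k|z|}\big/\log k$ truncated to $[0,1]$. It equals $1$ for $|z|\le k^{-2}$ and $0$ for $|z|\ge k^{-1}$, and $\int|\nabla\eta_k|^2=\frac{2\pi}{\log k}\to0$. So $\eta_k\to0$ in $W^{1,2}$ and a.e. off $0$. For a test function $\varphi$, testing with $(1-\eta_k)\varphi$ gives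
$$\int(1-\eta_k)\nabla u\cdot\nabla\varphi-\int\varphi\,\nabla u\cdot\nabla\eta_k=-\int|\nabla u|^2\vec H(1-\eta_k)\varphi .$$
The second integral tends to $0$, and dominated convergence handles the others. So $u$ satisfies the hypotheses of Theorem 1.

**Step 4: $|u_x|$ does not vanish at $0$.** By (4), near $0$, $|u_x|=|u_y|=\sqrt2|\psi|=\sqrt2|\mu|e^\zeta=c|z|^k(1+o(1))$ with $c>0$ and an integer $k\ge0$. We show $k=0$ by comparing areas. We have $u(0)=X(0)=0$. By conformality the derivative of $u$ along a ray has length $|u_x|$, so integrating along rays, $u(D_r)\subset\overline{B_s(0)}$ with $s=\frac c{k+1}r^{k+1}(1+o(1))$; here $D_r$ is centered at $0$ and $B_s(0)$ is a ball in $\mathbb R^3$. Since $u$ is injective,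
$$\mathrm{Area}(u(D_r))=\int_{D_r}|u_x|^2=\frac{\pi c^2}{k+1}r^{2k+2}(1+o(1))=(k+1)\pi s^2(1+o(1)).$$
But the part of the graph inside $\overline{B_s(0)}$ lies over the planar disc of radius $s$, so its area is at most $\sqrt{1+9/64}\,\pi s^2<1.1\,\pi s^2$. Letting $r\to0$, $k+1\le1.1$, so $k=0$.

**Step 5: no $C^1$ regularity.** If $u$ were $C^1$ near $0$, then $u_x,u_y$ would have limits at $0$ that are orthogonal and of length $c>0$. So $N=\frac{u_x\times u_y}{|u_x\times u_y|}$ would have a limit at $0$. But off $0$, $N\circ\Phi=(-\nabla v,1)/\sqrt{1+|\nabla v|^2}$, the unit normal of the graph, whose third component is bounded below by a positive constant. Dividing the first two components by the third, $\nabla v$ would have a limit at $0$, contrary to Step 1. Finally, $W^{2,p}_{loc}\subset C^1$ for $p>2$, so $u\notin W^{2,p}_{loc}(B_1)$. $\blacksquare$
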